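# Extreme points on an algebraic curve: what three interior points can forbid

## 1. Three involutions on a bent circle

Let $C$ be the boundary of a planar convex body (a compact convex set with nonempty interior), and let $q$ be a point of the interior. Every line through $q$ meets $C$ in exactly two points. Let $\sigma_q:C\to C$ send $x$ to the second intersection of the line $xq$ with $C$. For the unit circle and $q=0$ this is $t\mapsto t+\pi$ in the angle coordinate.

In general, measure polar angles about $q$ itself; then $\sigma_q$ is $\phi\mapsto\phi+\pi$. Passing to polar angles about another interior point is an orientation-preserving homeomorphism of circles. So, in the polar angle about any interior point, $\sigma_q$ is an orientation-preserving involution without fixed points. We lift it to $\mathbb R$ as the map $s$ with $t<s(t)<t+2\pi$. Then $s$ is an increasing homeomorphism and $s(t+2\pi)=s(t)+2\pi$. Moreover $s(s(t))$ is a lift of the point $t$ lying strictly between $t$ and $t+4\pi$, so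
$$s(s(t))=t+2\pi,\qquad s^{-1}=s-2\pi. \tag{1}$$

The proof turns on one particular curve with three such involutions. Start with the unit circle and put $q_1,q_2,q_3$ at the vertices of a small equilateral triangle around the center. The size of the triangle is tuned so that $\rho=\sigma_1\sigma_2\sigma_3$ has finite order $m$ as a map of the circle. Then the word $\rho^m$, of length $L=3m$ in the three involutions, is the identity. Follow a short arc $J$ through this word: it visits $L$ arcs and comes home. Now bend the circle along the first arc that $J$ visits, and only there, so that the trip brings $t\in J$ back not to $t$ but to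
$$\zeta(t)=t+\nu\, b(t),$$
where $\nu>0$ is small and $b$ is smooth, vanishes at infinitely many points $z^{(1)},z^{(2)},\dots$, and takes both signs immediately to the right of each of them, like $e^{-1/u}\sin(1/u)$ at $u=0^+$. Call the bent curve $C$.

Here is what it is for. Take many points of $C$ together with $q_1,q_2,q_3$, and remember only which triples turn left and which turn right. For a triple $(x,q_a,y)$ with $x,y\in C$ this says whether $y$ comes before or after $\sigma_a(x)$ along $C$. So the orientations record the three involutions, up to a monotone change of parameter. If the same orientations could be realized with the boundary points on algebraic curves of bounded degree, a limit would carry three involutions that act analytically along an algebraic curve. There the return map of the long word would be analytic, yet its displacement would change sign infinitely often at a point, as $b$ does. That cannot happen. The rest of these notes states the problem that this settles and makes every part of the sketch precise.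

## 2. Order types and the degree needed for their extreme points

**Definition (orientation, order type).** The orientation of an ordered triple $(p_1,p_2,p_3)$ in the plane is $\operatorname{sign}\det\begin{pmatrix}p_1&p_2&p_3\\1&1&1\end{pmatrix}$. It is $1$ for counterclockwise, $-1$ for clockwise, $0$ for collinear triples. Two finite sets $P,Q\subset\mathbb R^2$ have the same order type if some bijection $P\to Q$ preserves the orientation of every triple. An order type is an equivalence class; its members are its realizations. It is simple if it has no collinear triples.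

**Definition (extreme, interior, inscribable).** The extreme points of a configuration are the vertices of its convex hull; the others are its interior points. A configuration, or its order type, is inscribable if it has the same order type as a configuration whose extreme points all lie on a circle.

For example, four points in convex position and a triangle with one point inside are the two simple order types on four points.

The order type determines which points are extreme. In a simple configuration, a point $p$ that is not extreme lies in the hull of the others, hence by Carathéodory's theorem in a triangle $abc$ of them, and strictly inside since no triple is collinear. Conversely $p$ is strictly inside $abc$ exactly when $(a,b,p)$, $(b,c,p)$, $(c,a,p)$ have the same nonzero orientation. So "$p$ is interior" is a statement about orientations.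

**Definition (zero-locus, degree).** A zero-locus is a set $\gamma=\{f=0\}\subset\mathbb R^2$ with $f\in\mathbb R[x,y]$ nonzero. Its degree is the least degree of a nonzero real polynomial with zero set $\gamma$.

Michael Gene Dobbins and Seunghun Lee, in "Inscribable order types", arXiv:2206.01253 (2022), pose the following as an open question. For each $k$, is there a zero-locus $\gamma_k$ such that every simple order type with at most $k$ interior points has a realization with all extreme points on $\gamma_k$? If so, what is the smallest degree of such a $\gamma_k$? The set $\gamma_k$ depends only on $k$; it is fixed before the order type and must serve all sizes $n$ at once. We may use the known result that every simple order type with at most $2$ interior points is inscribable.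

For a simple order type $T$ with at least $3$ points, let $\delta(T)$ be the least degree of a nonzero $f\in\mathbb R[x,y]$ such that some realization of $T$ has all its extreme points on $\{f=0\}$. Here $f$ may be chosen after $T$. Always $\delta(T)<\infty$: if $T$ has $n$ extreme points, vanishing at them imposes $n$ linear conditions on the $\binom{s+2}2$ coefficients of a polynomial of degree $\le s$, so a nonzero solution exists once $\binom{s+2}{2}>n$. For a triangle, $\delta=2$: a nonzero constant has no zeros, a line does not contain three noncollinear points, and a circle does.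

**Theorem A.** The set $\gamma_k$ exists if and only if $k\le2$. For $k=0,1,2$ the smallest possible degree is $2$.

**Theorem B.** There are simple order types $T_n$ ($n\ge n_0$) with exactly $3$ interior points and $n$ extreme points, each a sub-order-type of the next, with $\delta(T_n)\to\infty$. Consequently:

* (i) for all $k\ge3$ and all $d$ there is a simple order type with exactly $k$ interior points none of whose realizations has its extreme points on a zero set of a nonzero polynomial of degree $\le d$, even if the polynomial may depend on the order type. Hence the supremum of $\delta(T)$ over simple $T$ with at most $k$ interior points and at least $3$ points is $2$ for $k\le2$ and $\infty$ for $k\ge3$;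
* (ii) for all $d,r$ there is a simple order type with $3$ interior points such that, in every realization, every zero set of a nonzero polynomial of degree $\le d$ misses more than $r$ extreme points.

**The cases $k=0$ and $k=1$ by hand.** With no interior points, number the points counterclockwise; then every triple $i<j<l$ is positive, and the same holds for $n$ points in counterclockwise order on a circle. With one interior point $q$, project the extreme points radially from $q$ onto a circle centered at $q$. The orientation of $(q,x,y)$ depends only on the directions from $q$ to $x$ and $y$, so it is unchanged. The extreme points, in counterclockwise order along the hull, are also in counterclockwise angular order around $q$, so triples of extreme points keep their orientation. Thus $q$ together with points on a circle realizes the order type. With two interior points one cannot project from both at once; there we use the known result.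

**Reduction of Theorem A and of (i), (ii) to $\delta(T_n)\to\infty$.**

*The case $k\le2$.* By the known result and a similarity, the unit circle works for every order type. Degree $0$ gives the empty set and degree $1$ gives a line, and neither contains the vertices of a triangle. So the minimum is $2$, and $\delta(T)=2$ for every simple $T$ with at least $3$ points and at most $2$ interior points.

*The case $k\ge3$.* If $\gamma_k=\{f=0\}$ worked, then $\delta(T_n)\le\deg f$ for all $n$, a contradiction.

*(i)* Given $d$, take $n$ with $\delta(T_n)>d$ and add $k-3$ points in the interior of the hull, one after another, off all lines through two earlier points. The new type is simple with exactly $k$ interior points. A realization of it restricts to a realization of $T_n$ with the same extreme points, since extremeness is a matter of orientations. So its extreme points lie on no zero set of degree $\le d$.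

*(ii)* If in some realization of $T_n$ a zero set of degree $\le d$ missed at most $r$ extreme points, multiply the polynomial by at most $r$ linear factors vanishing at the missed points. This gives $\delta(T_n)\le d+r$, which fails for large $n$.

It remains to construct the $T_n$ and to prove $\delta(T_n)\to\infty$.

## 3. Why it is not enough that $C$ be non-algebraic

A natural plan is this. Take a convex curve $C$ that is not algebraic, a dense sequence of points on it, and interior points $q_a$. Suppose the resulting order types had realizations with extreme points on zero sets of degree $\le d$. Normalize, pass to a limit of the hulls and of the polynomials, and get a convex curve $C^*$ together with a polynomial $f^*\neq0$ of degree $\le d$ that vanishes at all limits of the extreme points. One would then like $C$ to be equivalent to $C^*$, hence algebraic.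

The last sentence is where the plan stops. With one interior point, Section 2 realizes all these order types on a circle, whatever $C$ is. The orientations only say whether $y$ comes before or after $\sigma_a(x)$. So the comparison map $H$ from the parameter of $C$ to the parameter of $C^*$ is merely monotone, and the most one can hope for is that it intertwines the involutions: $H\circ s_a=s_a^*\circ H$. All smoothness of $C$ is lost.

A monotone injective $H$ does preserve one thing: for a word $w$ in the involutions, the sign of $w(t)-t$. This is why the curve of Section 1 is built through the return map of a word. Two dangers remain, and they decide the rest of the construction. First, $H$ could be constant on intervals; the three involutions will be chosen so that together they expand every short interval, which excludes this (Lemma 1). Second, the interior points of the realizations could run to the boundary, so that no limit involutions exist; this is excluded in Section 8.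

Throughout, $\kappa=1/100$.

## 4. Three half-turns of the disc with $(\sigma_1\sigma_2\sigma_3)^m=\mathrm{id}$

Let $S$ be the unit circle, $\mathbb D$ its open disc, $\omega_i=2\pi i/3$ and $q_i=\varepsilon(\cos\omega_i,\sin\omega_i)$ for $i=1,2,3$, with $\varepsilon>0$ small. Let $s_i$ be the lift of $\sigma_i=\sigma_{q_i}$ on $S$, let $\psi_{ab}$ be the direction of $q_b-q_a$, let $\ell_{ab}$ be the line $q_aq_b$, and put
$$\varphi_{ab}=s_b\circ s_a-2\pi\qquad(a\ne b).$$

**Step 1: first-order formulas, to see that some $\varphi_{ab}$ expands any given short interval.** The chord with endpoint angles $t,t'$ lies on the line $x\cos\frac{t+t'}2+y\sin\frac{t+t'}2=\cos\frac{t'-t}2$. Write $t'=t+\pi+\eta$ with $|\eta|<\pi$. The right side is $-\sin\frac\eta2$, and inserting $q_i$ on the left gives $\varepsilon\cos(\omega_i-t-\frac\pi2-\frac\eta2)=\varepsilon\sin(\omega_i-t-\frac\eta2)$. So $t'=s_i(t)$ means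
$$-\sin\tfrac\eta2=\varepsilon\sin\big(\omega_i-t-\tfrac\eta2\big).$$
At $\varepsilon=0$ the solution is $\eta=0$, where the $\eta$-derivative is nonzero; so $\eta$ is a smooth function of $(t,\varepsilon)$, periodic in $t$, with $\partial_\varepsilon\eta=-2\sin(\omega_i-t)$ at $\varepsilon=0$. Taylor's formula in $\varepsilon$ gives, in $C^1$ (uniformly in $t$, with first derivatives in $t$),
$$s_i(t)=t+\pi-2\varepsilon\sin(\omega_i-t)+O(\varepsilon^2). \tag{2}$$
Also $|\sin\frac\eta2|\le\varepsilon$ gives $|\eta|\le2\arcsin\varepsilon\le3\varepsilon$ for $\varepsilon\le\frac12$. Composing, and using $\sin(\omega_b-t-\pi)=-\sin(\omega_b-t)$,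
$$\varphi_{ab}(t)=t+2\varepsilon[\sin(\omega_b-t)-\sin(\omega_a-t)]+O(\varepsilon^2)=t+2\sqrt3\,\varepsilon\sin(\psi_{ab}-t)+O(\varepsilon^2) \tag{3}$$
in $C^1$; the second equality takes the imaginary part of $(e^{i\omega_b}-e^{i\omega_a})e^{-it}$, where $e^{i\omega_b}-e^{i\omega_a}=\sqrt3\,e^{i\psi_{ab}}$.

The six directions $\psi_{ab}$ are those of the oriented sides of an equilateral triangle, so they are equally spaced by $\pi/3$. An interval of length $\le\pi/2$ has its midpoint within $\pi/6$ of some $\psi_{ab}+\pi$ (mod $2\pi$), so all of it is within $\frac\pi6+\frac\pi4=\frac{5\pi}{12}$ of $\psi_{ab}+\pi$. There $-\cos(\psi_{ab}-t)\ge\cos\frac{5\pi}{12}>0.25$, hence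
$$\varphi_{ab}'(t)=1-2\sqrt3\,\varepsilon\cos(\psi_{ab}-t)+O(\varepsilon^2)\ge1+2\sqrt3\cdot0.25\,\varepsilon-O(\varepsilon^2)\ge1+\tfrac\varepsilon2$$
for small $\varepsilon$, since $2\sqrt3\cdot0.25>0.86$.

**Step 2: the $\sigma_i$ as elements of $PSL_2(\mathbb R)$, to use the trace.** The orientation-preserving projective automorphisms of $\mathbb D$ form the group $PSL_2(\mathbb R)$ of orientation-preserving isometries of the Klein model, and $S$ is its boundary circle. Recall that an element $g\neq\mathrm{id}$ is elliptic ($|\mathrm{tr}|<2$; one fixed point in $\mathbb D$, none on $S$), parabolic (one fixed point on $S$, none in $\mathbb D$), or hyperbolic (two fixed points on $S$, none in $\mathbb D$). In particular it fixes at most two points of $S$, so two distinct elements agree at at most two points of $S$.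

If $h\in PSL_2(\mathbb R)$ maps $0$ to $q$, then conjugating by $h$ the rotation by $\pi$ about $0$ gives an automorphism that fixes $q$, maps every chord through $q$ to itself and exchanges its ends. On $S$ it is $\sigma_q$. So $\sigma_i$ is the half-turn about $q_i$, and $q_i$ is its only fixed point in $\mathbb D$.

*For $a\ne b$, $\sigma_a\sigma_b$ is hyperbolic with fixed points $\ell_{ab}\cap S$.* Both factors exchange the two points of $\ell_{ab}\cap S$, so the product fixes them. The product is not the identity, since otherwise $\sigma_a=\sigma_b$ and $q_a=q_b$. A non-identity element with two fixed points on $S$ is hyperbolic.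

**Step 3: choosing $\varepsilon$ so that $\rho=\sigma_1\sigma_2\sigma_3$ has finite order.** Choose $h_i(\varepsilon)\in SL_2(\mathbb R)$ continuous in $\varepsilon$ with $h_i(0)=I$, representing the translation that takes $0$ to $q_i$. The rotation by $\pi$ is represented by $M=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, so $\sigma_i$ is represented by $h_iMh_i^{-1}$ and $\rho$ by the product of these three matrices. Let $\mathrm{tr}(\varepsilon)$ be the trace of the product. It is continuous, and $\mathrm{tr}(0)=\mathrm{tr}(M^3)=-\mathrm{tr}(M)=0$. So for small $\varepsilon$, $|\mathrm{tr}(\varepsilon)|<2$ and $\rho$ is elliptic.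

*For $\varepsilon>0$, $\rho^2\ne\mathrm{id}$.* Otherwise, with $g=\sigma_1\sigma_2$, we have $g\sigma_3g\sigma_3=\mathrm{id}$, so $\sigma_3g\sigma_3=g^{-1}$, and $\sigma_3$ preserves the fixed set $\ell_{12}\cap S$ of $g$ on $S$. Since $\sigma_3$ has no fixed point on $S$, it exchanges these two points, so $q_3\in\ell_{12}$, a contradiction.

A matrix in $SL_2(\mathbb R)$ with trace $0$ has square $-I$ by Cayley–Hamilton. So $\mathrm{tr}(\varepsilon)\ne0$ for small $\varepsilon>0$. By the intermediate value theorem, on every interval $(0,\varepsilon_1)$ the trace takes all values strictly between $0$ and $\mathrm{tr}(\varepsilon_1)$, in particular some value $2\cos(\pi p/q)$ with $p/q$ rational. Then $\rho$ is represented by a conjugate of a rotation matrix by $\pm\pi p/q$, whose $q$-th power is $\pm I$. So $\rho$ has a finite order $m$, and $m\ge3$ because $\rho\neq\mathrm{id}$ and $\rho^2\ne\mathrm{id}$.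

Fix such an $\varepsilon\le\kappa/4$, small enough for Step 1. Then $|s_i(t)-t-\pi|\le3\varepsilon\le\frac34\kappa$.

**Step 4: the partial words are distinct, so that a small arc visits disjoint places.** Let $L=3m$, let $j_0,j_1,j_2,j_3,\dots$ be $3,2,1,3,2,1,\dots$, and put $g_l=\sigma_{j_{l-1}}\cdots\sigma_{j_0}$, the rightmost factor acting first. So $g_0=\mathrm{id}$, $g_3=\rho$, $g_L=\rho^m=\mathrm{id}$. We claim that $g_0,\dots,g_{L-1}$ are distinct.

Otherwise $g_l=g_{l'}$ with $l<l'$, and the word $\sigma_{j_{l'-1}}\cdots\sigma_{j_l}$, of length $r=l'-l$ with $1\le r<L$, is trivial. Let its letters in order of application be $a,b,c,a,b,c,\dots$ and put $h=\sigma_c\sigma_b\sigma_a$. As $(a,b,c)$ is a cyclic shift of $(3,2,1)$, $h$ is conjugate to $\rho$, hence elliptic of order $m$.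

* $r=3r'$: then $h^{r'}=\mathrm{id}$ with $0<r'<m$, impossible.
* $r=3r'+1$: then $\sigma_ah^{r'}=\mathrm{id}$, so $h^{r'}=\sigma_a\ne\mathrm{id}$ and $r'\ge1$. The fixed point of $h$ in $\mathbb D$ is fixed by $\sigma_a$, so it is $q_a$, and $\sigma_c\sigma_bq_a=\sigma_c\sigma_b\sigma_aq_a=hq_a=q_a$. But $\sigma_c\sigma_b$ is hyperbolic and has no fixed point in $\mathbb D$.
* $r=3r'+2$: then $\sigma_b\sigma_a=h^{-r'}$ has a fixed point in $\mathbb D$, but it is hyperbolic, impossible.

Any two of the $g_l$, $0\le l<L$, agree at at most two points of $S$, and $g_1$ maps only two points to $\ell_{23}$. So there is a point of $S$ whose $L$ images are distinct, with image under $g_1$ off $\ell_{23}$. A small enough open arc $J$ around it has the property that the closures of $g_l(J)$, $0\le l<L$, are pairwise disjoint and $\overline{g_1(J)}\cap\ell_{23}=\emptyset$.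

## 5. Bending the circle along $g_1(J)$

**Step 1: the oscillating function.** We need $b\in C_c^\infty(J)$ and infinitely many points $z^{(1)},z^{(2)},\dots\in J$ with $b(z^{(r)})=0$ and with $b$ taking strictly positive and strictly negative values in every right neighborhood of $z^{(r)}$. Take a smooth cutoff $\chi$ equal to $1$ near $0$ and vanishing for $u\ge\frac12$. Put $\beta_0(u)=\chi(u)e^{-1/u}\sin(1/u)$ for $u>0$ and $\beta_0(u)=0$ for $u\le0$; this is smooth. Choose disjoint intervals $[z^{(r)},z^{(r)}+\ell_r]$, $\ell_r<1$, in a compact part of $J$, and put $b(t)=\sum_rc_r\beta_0((t-z^{(r)})/\ell_r)$ with $c_r>0$ so small that the $r$-th term and its derivatives up to order $r$ are at most $2^{-r}$. The series converges with all derivatives. On $[z^{(r)},z^{(r)}+\ell_r]$ only the $r$-th term is nonzero, so $b$ has the required behavior.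

For small $\nu>0$ let $\zeta(t)=t+\nu b(t)$, a diffeomorphism of $J$ that is the identity near its ends. On lifts of $J$ we use the same formula, with $b$ extended periodically.

**Step 2: the new curve.** We want a curve on which the trip of $z\in J$ is $z\mapsto c(z)\mapsto g_2(\zeta(z))\mapsto\cdots$. So $c(z)$ must lie on the line $zq_3$ and on the line through $q_2$ and $g_2(\zeta(z))$, and this determines it. For $z,w\in\overline J$ close to each other let $\Phi(z,w)$ be the intersection of the line $zq_3$ with the line through $q_2$ and $g_2(w)$. For $w=z$ both lines pass through $g_1(z)=\sigma_3z$, since $g_2(z)=\sigma_2g_1(z)$; they are different because $g_1(z)\notin\ell_{23}$. So they cross transversally, $\Phi$ is smooth near the diagonal, and $\Phi(z,z)=g_1(z)$. Put $c(z)=\Phi(z,\zeta(z))$.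

As $\nu\to0$, $c\to g_1$ in $C^\infty$, and $c=g_1$ off $\operatorname{supp}b$, so in particular near the ends of $J$. The polar angle of $g_1$ has derivative bounded away from $0$ on $\overline J$; so for small $\nu$ the polar angle of $c$ is a diffeomorphism of $J$ onto the arc of angles $g_1(J)$. Therefore
$$C=(S\setminus g_1(J))\cup c(J)$$
is a polar graph $R(t)e^{it}$ with $R$ smooth and $R\to1$ in $C^\infty$ as $\nu\to0$. For small $\nu$ the curvature is positive. We record this:

* (P0) $C$ is smooth and strictly convex, with $0,q_1,q_2,q_3$ inside, and $R\ge\frac12$.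

**Step 3: the involutions of $C$ are $C^1$-close to those of $S$.** From now on $\sigma_i$, $s_i$, $\varphi_{ab}=s_b\circ s_a-2\pi$ refer to $C$; write $s_i^S$ for the lifts on $S$. Consider
$$\Delta(t,t')=\det\big(R(t)e^{it}-q_i,\;R(t')e^{it'}-q_i\big).$$
For $R\equiv1$ we have $\partial_{t'}\Delta\ne0$ at $t'=s_i^S(t)$, because a chord through an interior point is not tangent to $S$ at its end. By compactness $|\partial_{t'}\Delta|$ is bounded below on a strip around the graph of $s_i^S$. If $R$ is $C^1$-close to $1$, then $\Delta$ is $C^1$-close to its value for the circle, so in the strip it has exactly one zero $t'$ for each $t$. This zero is close to $s_i^S(t)$, and its derivative $-\partial_t\Delta/\partial_{t'}\Delta$ is close to that of $s_i^S$. It is near $t+\pi$, so not $\equiv t$ mod $2\pi$, and it is the angle of a point of $C$ on the line through $q_i$ and the point at angle $t$. Hence it is the angle of the second intersection, $t'=s_i(t)$.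

**Step 4: the properties of $C$ that will be used.** For small $\nu$, now fixed:

* (P1) $|s_i(t)-t-\pi|\le\kappa$; hence, by (1), $|s_i^{-1}(t)-t+\pi|\le\kappa$, and $|\varphi_{ab}(t)-t|\le2\kappa$.
* (P2) The endpoint on $C$ of the ray from $q_a$ through $q_b$ has polar angle within $\kappa$ of $\psi_{ab}$ (mod $2\pi$).
* (P3) For each interval of length $\le\pi/2$, some $\varphi_{ab}'\ge1+\varepsilon/4$ on it.
* (P4) $s_{j_{L-1}}\circ\cdots\circ s_{j_0}(t)=\zeta(t)+2\pi N$ on every lift of $J$, for a fixed integer $N$.

(P1) and (P3) follow from Section 4 and Step 3, as on $S$ we had $\frac34\kappa$ and $1+\frac\varepsilon2$.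

*Proof of (P2).* Let the endpoint have angle $t$. Then $R(t)|\sin(t-\psi_{ab})|$ is the distance of $0$ from $\ell_{ab}$, which is at most $|q_a|=\varepsilon\le\kappa/4$; since $R\ge\frac12$, $|\sin(t-\psi_{ab})|\le\kappa/2$. So $t$ is within $\arcsin(\kappa/2)\le\kappa$ of $\psi_{ab}$ or of $\psi_{ab}+\pi$. The endpoint is $q_a+\lambda(\cos\psi_{ab},\sin\psi_{ab})$ with $\lambda>0$, so $R(t)\cos(t-\psi_{ab})\ge-\varepsilon$. Near $\psi_{ab}+\pi$ the left side is at most $-\frac12\sqrt{1-\kappa^2/4}<-\varepsilon$. So $t$ is within $\kappa$ of $\psi_{ab}$.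

*Proof of (P4).* Let $z\in J$. Since $J=g_0(J)$ is disjoint from $g_1(J)$, the arc $J$ was not bent, and $z\in C$. The points $z\neq c(z)$ of $C$ lie on a line through $q_3$, so $\sigma_3z=c(z)$. The point $g_2(\zeta(z))$ lies on the unbent arc $g_2(J)\subset C$, differs from $c(z)$, and lies on a line with $q_2$ and $c(z)$, so $\sigma_2c(z)=g_2(\zeta(z))$. For $2\le l<L$, the points $g_l(\zeta(z))$ and $g_{l+1}(\zeta(z))$ lie on the unbent disjoint arcs $g_l(J)$, $g_{l+1}(J)$ (with $g_L(J)=J$) and on a line through $q_{j_l}$, so $\sigma_{j_l}$ takes one to the other. After all $L$ steps we are at $g_L(\zeta(z))=\zeta(z)$. So on a lift of $J$ the two sides of (P4) differ by a continuous function with values in $2\pi\mathbb Z$, hence by a constant; by equivariance under $t\mapsto t+2\pi$ it is the same constant on every lift.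

## 6. No invariant open sets, and the order types $T_n$

The next lemma is what will keep the comparison map $H$ from being constant anywhere.

**Lemma 1.** If $U\subset\mathbb R$ is open, $2\pi$-periodic and invariant under all $s_i^{\pm1}$, then $U=\emptyset$ or $U=\mathbb R$.

*Proof.* Suppose not. A component of length $>2\pi$ would, with its translates, cover $\mathbb R$; so all components have length $\le2\pi$. The components modulo $2\pi$ are disjoint on a circle of length $2\pi$, so for each $c>0$ only finitely many of them have length $\ge c$. Hence there is a component $K$ of maximal length. The maps $\varphi_{ab}$ permute the components.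

If $|K|\le\pi/2$, then by (P3) some $\varphi_{ab}(K)$ is a component longer than $K$, a contradiction. So $|K|/2>\pi/4>2\kappa$. By (P1), each $\varphi_{ab}$ moves the midpoint of $K$ by at most $2\kappa$, so to a point of $K$; therefore $\varphi_{ab}(K)=K$, and the increasing map $\varphi_{ab}$ fixes the endpoints of $K$, for all $a\ne b$. But, by (1) and injectivity of $s_b$,
$$\varphi_{ab}(t)=t\iff s_b(s_a(t))=t+2\pi=s_b(s_b(t))\iff s_a(t)=s_b(t)\iff\text{the point at angle }t\text{ is on }\ell_{ab}.$$
So an endpoint of $K$ gives a point of $C$ on $\ell_{12}\cap\ell_{13}=\{q_1\}$, which is not on $C$. $\square$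

The third point matters: with $q_1,q_2$ alone, the set of angles of points off $\ell_{12}$ is open, periodic and invariant under $s_1^{\pm1},s_2^{\pm1}$, since both involutions exchange the two points of $\ell_{12}\cap C$.

**The order types.** Choose inductively a dense sequence $X=\{x_1,x_2,\dots\}$ of distinct points of $C$ with $\sigma_i(X)\cap X=\emptyset$ and $X\cap\ell_{ab}=\emptyset$: pick $x_n$ in the $n$-th arc of a countable base, avoiding the finitely many points $x_j,\sigma_i(x_j)$ ($j<n$) and $\ell_{ab}\cap C$. (Since $\sigma_i$ is an involution without fixed points, this suffices.) Let $X_n=\{x_1,\dots,x_n\}$ and let $n_0$ be such that $q_1,q_2,q_3\in\operatorname{int}\operatorname{conv}X_{n_0}$. For $n\ge n_0$ let $T_n$ be the order type of $X_n\cup\{q_1,q_2,q_3\}$.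

It is simple: three points of $C$ are not collinear by strict convexity; $x,y,q_i$ are collinear only if $y=\sigma_i(x)$; $x,q_a,q_b$ are collinear only if $x\in\ell_{ab}$; and $q_1,q_2,q_3$ form a triangle. Its extreme points are $X_n$, and it has exactly $3$ interior points. Deleting $x_{n+1}$ from a realization of $T_{n+1}$ gives a realization of $T_n$ whose extreme points are $x_1,\dots,x_n$; so $\delta(T_n)$ is nondecreasing, and if it does not tend to infinity it is bounded.

**Assumption for contradiction.** From here on suppose $\delta(T_n)\le d$ for all $n\ge n_0$. Let $x^n$ ($x\in X_n$), $q_1^n,q_2^n,q_3^n$ be realizations with $f_n(x^n)=0$ for all $x\in X_n$, where $0\ne f_n$ and $\deg f_n\le d$. Put $P_n=\operatorname{conv}\{x^n:x\in X_n\}$.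

## 7. Normalized realizations and the monotone map $H$

**Tools.** For a convex body $K$ with $0\in\operatorname{int}K$, its polar is $K^\circ=\{y:\langle x,y\rangle\le1\ \forall x\in K\}$; for the disc of radius $r$ it is the disc of radius $1/r$. It is a convex body with $0$ in its interior, $K^{\circ\circ}=K$, and polarity reverses inclusions. The Minkowski–Radon inequality says that $-M\subset2M$ for a planar convex body $M$ with centroid $0$. John's theorem for symmetric planar bodies says that for $N=-N$ there is an ellipse $E$ centered at $0$ with $E\subset N\subset\sqrt2E$.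

Let $B$ be the closed unit disc.

**Lemma 2.** Fix $i\in\{1,2,3\}$. By an orientation-preserving projective map, finite on $P_n$, we may assume $q_i^n=0$ and $B\subset P_n\subset3B$. The images of the extreme points again lie on a zero set of a nonzero polynomial of degree $\le d$.

*Proof.* Translate so that $q_i^n=0$; as $q_i^n$ is an interior point of a simple configuration, $0\in\operatorname{int}K$ with $K=P_n$. Let $c$ be the centroid of $K^\circ$ and $T(x)=x/(1-\langle c,x\rangle)$. Since $c\in\operatorname{int}K^\circ$, we have $\langle c,x\rangle<1$ on $K$ (equality at some $x$ would be violated by moving $c$ slightly in direction $x$). For $x$ with $\langle c,x\rangle<1$,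
$$\langle x,y\rangle\le1\iff\langle x,y-c\rangle\le1-\langle c,x\rangle\iff\langle Tx,y-c\rangle\le1 .$$
So $T(K)\subset(K^\circ-c)^\circ=:K'$. Conversely let $x'\in K'$. Since $0\in\operatorname{int}K^\circ$, $-c\in\operatorname{int}(K^\circ-c)$, hence $\langle-c,x'\rangle<1$, i.e. $1+\langle c,x'\rangle>0$. Then $x=x'/(1+\langle c,x'\rangle)$ satisfies $1-\langle c,x\rangle=1/(1+\langle c,x'\rangle)>0$ and $Tx=x'$. By the equivalence, $\langle x,y\rangle\le1$ for all $y\in K^\circ$, so $x\in K^{\circ\circ}=K$. Thus $T(K)=K'$.

The body $M=K^\circ-c$ has centroid $0$, so $-M\subset2M$; polarizing, $\frac12K'\subset-K'$, i.e. $K'\subset-2K'$. With $K'\subset2K'$ this gives $K'\subset2N$, $N=K'\cap(-K')$. Take $E$ for $N$ from John's theorem and a linear $A$ with $AE=B$; composing with a reflection we may take $\det A>0$. Then $B\subset AN\subset AK'$ and $AK'\subset2AN\subset2\sqrt2B\subset3B$.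

The map $T$ is given in homogeneous coordinates by $(x,1)\mapsto(x,1-\langle c,x\rangle)$, a linear map of determinant $1$. So the determinant that defines the orientation of three points of $K$ is divided by the product of three positive denominators, and orientations are preserved. As the denominator is positive on $K$, segments in $K$ go to segments, so hulls and extreme points are preserved. Finally, homogenize $f_n$ to a nonzero form of degree $d$, apply the linear change of variables, and set the last variable to $1$. Distinct monomials of degree $d$ stay distinct, so the result is nonzero; it has degree $\le d$ and vanishes at the images. $\square$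

**Hilbert distance.** For $p\ne q$ in the interior of a convex body, let $E^-,p,q,E^+$ be in this order on the chord through $p,q$, with $E^\pm$ on the boundary. The Hilbert distance is $\log\frac{|q-E^-||p-E^+|}{|p-E^-||q-E^+|}$. In the unit disc, the distance from $0$ to a point at Euclidean distance $u$ is $\log\frac{1+u}{1-u}$. It satisfies the triangle inequality and, being the logarithm of a cross-ratio, is invariant under projective maps finite on the body. Let $D^n_{ab}$ be the Hilbert distance of $q^n_a,q^n_b$ in $P_n$. Pass to a subsequence with $D^n_{ab}\to D_{ab}\in[0,\infty]$. By invariance, these limits do not depend on normalizations.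

**Step 1: the limit objects.** Fix a base index $i$, normalize by Lemma 2, and scale $f_n$ to coefficient norm $1$. By Blaschke's selection theorem and compactness, along a subsequence $P_n\to P^*$ in the Hausdorff distance, $B\subset P^*\subset3B$, $q_a^n\to q_a^*$, and $f_n\to f^*\ne0$ with $\deg f^*\le d$. Let $C_n=\partial P_n$, $C^*=\partial P^*$, with points $p_n(\theta)$, $p^*(\theta)$ at polar angle $\theta$. If the Hausdorff distance is $\le\epsilon'$, then $P_n\subset P^*+\epsilon'B\subset(1+\epsilon')P^*$ and likewise $P^*\subset(1+\epsilon')P_n$; so the radial functions have ratio in $[(1+\epsilon')^{-1},1+\epsilon']$, and $p_n\to p^*$ uniformly. The radial functions are continuous with values in $[1,3]$.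

**Step 2: when interior points reach the boundary.** For $b\ne i$: $q_b^*\in C^*$ if and only if $D_{ib}=\infty$; otherwise $q_b^*\in\operatorname{int}P^*$.

Let $E^-,0,q_b^n,E^+$ be in order on a chord of $P_n$. Then $D_{ib}^n=\log\frac{|q_b^n-E^-||E^+|}{|E^-||q_b^n-E^+|}$ with $|E^\pm|\in[1,3]$ and $|q_b^n-E^-|\in[1,6]$. So $D_{ib}=\infty$ iff $|q_b^n-E^+|\to0$, and then $q_b^*\in C^*$. Otherwise $D_{ib}<\infty$ and $|q_b^n-E^+|\ge c>0$ for all large $n$. Write $q_b^n=\lambda E^+$; then $(1-\lambda)B+\lambda E^+\subset P_n$ is a disc about $q_b^n$ of radius $1-\lambda=|q_b^n-E^+|/|E^+|\ge c/3$. So $q_b^*\in\operatorname{int}P^*$.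

**Step 3: orientations as inequalities between angles.** Let $\tilde X\subset\mathbb R$ be the set of all lifts of polar angles of points of $X$, and $\tilde X_n$ the same for $X_n$; for $x\in\tilde X_n$ we also write $x^n$ for the corresponding point of $C_n$. If $x<y<z<x+2\pi$ in $\tilde X_n$, the triple is positive on $C$, hence also in the realization. So the $x^n$ lie in the same cyclic order around $C_n$, and there are strictly increasing $\theta_n:\tilde X_n\to\mathbb R$ with $\theta_n(x+2\pi)=\theta_n(x)+2\pi$ that give the polar angles of the $x^n$. Let $\sigma_a^n$ be the involution of $C_n$ at $q_a^n$, with lift $s_a^n$. For $x,y\in\tilde X_n$: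
$$y<s_a(x)\iff\theta_n(y)<s_a^n(\theta_n(x)),\qquad y>s_a(x)\iff\theta_n(y)>s_a^n(\theta_n(x)). \tag{4}$$

Let $x<y<x+2\pi$; then also $\theta_n(x)<\theta_n(y)<\theta_n(x)+2\pi$. On the boundary of a convex body, the open counterclockwise arc from a point to its second intersection lies to the right of the directed chord, and the complementary open arc lies to its left. So both versions of $y<s_a(x)$ say that $(x,q_a,y)$ has orientation $-1$, and both versions of $y>s_a(x)$ say that it has orientation $+1$; orientation $0$ never occurs. If $y\le x$, then $y<s_a(x)$ and $\theta_n(y)\le\theta_n(x)<s_a^n(\theta_n(x))$. If $y\ge x+2\pi$, then $y>s_a(x)$ and $\theta_n(y)\ge\theta_n(x)+2\pi>s_a^n(\theta_n(x))$.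

**Step 4: the map $H$.** Choose the lifts so that $\theta_n(x)\in[0,2\pi)$ for one fixed $x\in\tilde X$. By monotonicity and equivariance each sequence $\theta_n(y)$, $y\in\tilde X$, is bounded. By a diagonal choice, $\theta_n(y)\to\theta(y)$ for all $y\in\tilde X$ along a subsequence, with $\theta$ nondecreasing and $\theta(y+2\pi)=\theta(y)+2\pi$. Put
$$H(t)=\inf\{\theta(x):x\in\tilde X,\ x>t\}.$$
Then $H$ is nondecreasing and $H(t+2\pi)=H(t)+2\pi$. It is right-continuous: for $x>t$ in $\tilde X$ and $t<t'<x$ we have $H(t)\le H(t')\le\theta(x)$, and $\theta(x)$ can be taken close to $H(t)$. Also $H(t)=\lim\theta(x)$ as $x\downarrow t$ in $\tilde X$. For $x\in\tilde X$, $H(x^-)\le\theta(x)\le H(x)$, because $H(t)\le\theta(x)$ for $t<x$ and $\theta(x)\le\theta(y)$ for $y>x$. By uniform convergence, $x^n\to p^*(\theta(x))$.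

**Step 5: $H$ intertwines the involutions at interior limit points.** If $q_a^*\in\operatorname{int}P^*$, let $s_a^*$ be the lift of the involution of $C^*$ at $q_a^*$. Then
$$s_a^n(\theta^{(n)})\to s_a^*(\theta)\ \text{ whenever }\theta^{(n)}\to\theta,\qquad\text{and}\qquad H\circ s_a=s_a^*\circ H. \tag{5}$$

*Convergence.* Let $E_n=\sigma^n_a(p_n(\theta^{(n)}))$, so $q_a^n\in[p_n(\theta^{(n)}),E_n]$. Any accumulation point $E$ of the $E_n$ lies on $C^*$ and $q_a^*\in[p^*(\theta),E]$. Since $q_a^*$ is interior, $E$ is the unique second intersection, different from $p^*(\theta)$. The lifts $s_a^n(\theta^{(n)})\in(\theta^{(n)},\theta^{(n)}+2\pi)$ accumulate only at lifts of $E$ in $[\theta,\theta+2\pi]$, and the only one is $s_a^*(\theta)$.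

*Conjugacy.* By (4) and the convergence, for $x,y\in\tilde X$: $y<s_a(x)$ implies $\theta(y)\le s_a^*(\theta(x))$, and $y>s_a(x)$ implies $\theta(y)\ge s_a^*(\theta(x))$. Given $x\in\tilde X$ with $x>t$, choose $y\in\tilde X$ with $s_a(t)<y<s_a(x)$; then $H(s_a(t))\le\theta(y)\le s_a^*(\theta(x))$. Taking the infimum over $x>t$ and using that $s_a^*$ is continuous and increasing, $H(s_a(t))\le s_a^*(H(t))$. Given $y\in\tilde X$ with $y>s_a(t)$, choose $x\in\tilde X$ with $t<x<s_a^{-1}(y)$; then $\theta(y)\ge s_a^*(\theta(x))\ge s_a^*(H(t))$. The infimum over $y$ gives $H(s_a(t))\ge s_a^*(H(t))$.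

## 8. All limit distances $D_{ab}$ are finite

Suppose some $D_{ab}=\infty$. We derive a contradiction. By the triangle inequality, if $D_{12}=\infty$ then $D_{13}=\infty$ or $D_{23}=\infty$, and similarly for other pairs; so some index has infinite limit distance to both others. In this section we use, about $C$, only (P1), (P2) and the fact that the two directions from one $q_a$ to the others differ by $\pm\pi/3$. All of this is symmetric in the indices, so we may call that index $1$.

Use base $1$. Then $q_1^n=0$, $s_1^n(\theta)=\theta+\pi$, and (5) gives $H(s_1(t))=H(t)+\pi$. By Section 7, Step 2, $e_l:=q_l^*\in C^*$ for $l=2,3$. Let $\mu_l$ be a polar angle of $e_l$; its lift will be fixed later.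

The plan is as follows. Chords through $q_l^n$ nearly all exit near $e_l$, which forces $H$ to be constant on intervals of length almost $\pi$. On a piece of such an interval of length more than $1$ all points $x^n$ collapse to one point. We then measure, at a finer scale, their heights over the lines $q_1^nq_2^n$ and $q_1^nq_3^n$ and get incompatible decay.

**Step 1: where chords through $q_l^n$ exit.** Fix $l\in\{2,3\}$. A segment in $P^*$ with $e_l$ in its relative interior lies on every supporting line of $P^*$ at $e_l$, hence in $C^*$. If there is such a segment, let $F$ be the intersection of $P^*$ with a supporting line at $e_l$: it contains all such segments and is the largest one. If there is none, put $F=\{e_l\}$. Let $[f',f]\ni\mu_l$ be the angles of $F$. As $F$ lies on a line missing the interior point $0$, $f-f'<\pi$. We claim: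
$$\text{if }\theta^{(n)}\to\theta\in(f,f'+2\pi),\text{ then }s_l^n(\theta^{(n)})\to\mu_l+2\pi. \tag{6}$$

Let $p=p^*(\theta)$; then $p\notin F$, so $p\ne e_l$. The points $\sigma_l^n(p_n(\theta^{(n)}))$ accumulate only at points $E=p+\lambda(e_l-p)\in C^*$ with $\lambda\ge1$. If $\lambda>1$, then $e_l$ is in the relative interior of $[p,E]\subset P^*$, so $p\in F$, a contradiction. So $E=e_l$. From $\mu_l\le f<\theta<f'+2\pi\le\mu_l+2\pi$, the only lift of $e_l$ in $[\theta,\theta+2\pi]$ is $\mu_l+2\pi$. This proves (6). It applies in particular to $\theta=\mu_l+\pi$, because $f<f'+\pi\le\mu_l+\pi\le f+\pi<f'+2\pi$.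

**Step 2: a long interval on which $H$ is constant.** Let $u_l=\inf\{t:H(t)>f\}$ and $v_l=\sup\{t:H(t)<f'+2\pi\}$, both finite by equivariance. If $t<s_1(u_l)$, then $H(t)=H(s_1^{-1}(t))+\pi\le f+\pi<f'+2\pi$; so $u_l<s_1(u_l)\le v_l$.

For $x\in\tilde X\cap(u_l,v_l)$ we have $H(x^-)>f$ (take $t\in(u_l,x)$) and $H(x)<f'+2\pi$ (compare with some $t>x$ for which $H(t)<f'+2\pi$); so $\theta(x)\in(f,f'+2\pi)$. For $y\in\tilde X\cap(s_l(u_l),s_l(v_l))$ take $x',x\in\tilde X\cap(u_l,v_l)$ with $s_l(x')<y<s_l(x)$. By (4), $s_l^n(\theta_n(x'))<\theta_n(y)<s_l^n(\theta_n(x))$, and by (6) both outer terms tend to $\mu_l+2\pi$. So $\theta(y)=\mu_l+2\pi$, and $H\equiv\mu_l+2\pi$ on $(s_l(u_l),s_l(v_l))$.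

Let $W_l$ be the maximal open interval containing $(s_l(u_l),s_l(v_l))$ on which $H\equiv\mu_l+2\pi$. Since $H<f'+2\pi\le\mu_l+2\pi$ on $(-\infty,v_l)$ and $H>f+2\pi\ge\mu_l+2\pi$ on $(u_l+2\pi,\infty)$,
$$s_1(u_l)\le v_l\le\inf W_l\le s_l(u_l),\qquad s_l(s_1(u_l))\le s_l(v_l)\le\sup W_l\le u_l+2\pi. \tag{7}$$
By (P1), $|W_l|\ge s_l(s_1(u_l))-s_l(u_l)\ge(2\pi-2\kappa)-(\pi+\kappa)=\pi-3\kappa$.

**Step 3: the intervals for $l=2$ and $l=3$ agree up to $s_1$.** As $H\circ s_1=H+\pi$, the intervals $s_1^r(W_l)$, $r\in\mathbb Z$, are disjoint maximal open intervals of constancy of $H$, with values $\mu_l+2\pi+r\pi$, in increasing order. By (P1), the gap between $W_l$ and $s_1(W_l)$ is $s_1(\inf W_l)-\sup W_l\le\pi+\kappa-|W_l|\le4\kappa$, and the gap between $s_1(W_l)$ and $s_1^2(W_l)=W_l+2\pi$ is $\inf W_l+2\pi-s_1(\sup W_l)\le\pi+\kappa-|W_l|\le4\kappa$. All other gaps are $2\pi$-translates of these. As $|W_3|\ge\pi-3\kappa>4\kappa$, $W_3$ meets some $s_1^r(W_2)$. By maximality $W_3=s_1^r(W_2)$, and comparing values, $\mu_3=\mu_2+r\pi$. Changing the lift $\mu_3$ by a multiple of $2\pi$ translates $W_3$ by the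 same amount, so we may take $r\in\{0,1\}$.

Let $W=W_2$, $e=e_2$, $\hat e=e/|e|$, and let $e^-$ be the point of $C^*$ at angle $\mu_2+\pi$. Then $e_3=e$ if $r=0$ and $e_3=e^-$ if $r=1$. Since $s_1(W)$ lies after $W$ and is disjoint from it, $s_1(\inf W)\ge\sup W$ and $s_1^{-1}(\sup W)\le\inf W$.

**Step 4: locating the lines $\ell_{12}$, $\ell_{13}$ relative to $W$.** We claim that the endpoint on $C$ of the ray from $q_1$ through $q_l$ has a lift in $\overline{W_l}$.

Let $Y$ be the point of $C$ at angle $u_l$. By (7), $s_1(u_l)\le s_l(u_l)$. If equality holds, (7) gives $\inf W_l=s_1(u_l)$, and $s_l(s_1(u_l))=s_l(s_l(u_l))=u_l+2\pi$ gives $\sup W_l=u_l+2\pi$. The endpoints of $W_l$ are then angles of $\sigma_1Y=\sigma_lY$ and $Y$, the two points of $\ell_{1l}\cap C$, and the claim holds.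

If $s_1(u_l)<s_l(u_l)$, then $\sigma_1Y$ lies on the open counterclockwise arc from $Y$ to $\sigma_lY$. So $\sigma_1Y$, and hence $q_1$, is strictly to the right of the directed line $Y\to\sigma_lY$. The ray from $q_1$ through $q_l$ crosses this line at $q_l$ and exits on its left, at an angle $\alpha_l\in(s_l(u_l),u_l+2\pi)$. As this endpoint is on $\ell_{1l}$, $s_l(\alpha_l)=s_1(\alpha_l)$, and by (1)
$$s_l^{-1}(\alpha_l)=s_l(\alpha_l)-2\pi=s_1(\alpha_l)-2\pi=s_1(\alpha_l-2\pi)<s_1(u_l).$$
So $\alpha_l<s_l(s_1(u_l))\le\sup W_l$, while $\alpha_l>s_l(u_l)\ge\inf W_l$. The claim is proved.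

Let $\alpha\in\overline W$ be this lift for $l=2$, $\beta\in\overline{W_3}$ the lift for $l=3$, and $\beta^\circ=s_1^{-r}(\beta)\in\overline W$. So $\beta^\circ$ is the end of $\ell_{13}$ beyond $q_3$ if $r=0$ and the opposite end if $r=1$. By (P2), $\alpha$ is within $\kappa$ of $\psi_{12}$, and by (P2) and (P1), $\beta^\circ$ is within $2\kappa$ of $\psi_{13}-r\pi$, both mod $2\pi$. Since $\psi_{12}-\psi_{13}\equiv\pm\pi/3$, the number $\psi_{12}-\psi_{13}+r\pi$ has distance at least $\pi/3$ from $2\pi\mathbb Z$, so
$$|\alpha-\beta^\circ|\ge\tfrac\pi3-3\kappa>1.$$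

*We may assume $\alpha<\beta^\circ$; otherwise interchange the indices $2$ and $3$.* If $r=0$, then $W_3=W_2$ and $\mu_3=\mu_2$, and the interchange exchanges $\alpha$ and $\beta^\circ=\beta$. If $r=1$ and $\beta^\circ<\alpha$, take $W_3=s_1(W_2)$ as the new $W_2$ and $W_2+2\pi=s_1(W_3)$ as the new $W_3$, with $\mu_3=\mu_2+\pi$ and $\mu_2+2\pi$ as the new $\mu_2,\mu_3$; again $r=1$. The new $\alpha$ is $\beta=s_1(\beta^\circ)$. The lift for the new index $3$ is $\alpha+2\pi$, so the new $\beta^\circ$ is $s_1^{-1}(\alpha+2\pi)=s_1(\alpha)$. And $s_1(\beta^\circ)<s_1(\alpha)$.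

Let $I=(\alpha,\beta^\circ)\subset W$; $|I|>1$. For $x\in\tilde X\cap I$ we have $\theta(x)=\mu_2+2\pi$, so $x^n\to e$.

**Step 5: two height functions.** To see structure among points that all tend to $e$, let $\hat e_n=q_2^n/|q_2^n|$ and $\hat f_n=(-1)^rq_3^n/|q_3^n|$. Both tend to $\hat e$: if $r=1$, then $q_3^n\to e^-$, whose direction is $-\hat e$. Put
$$A_n(p)=\det(\hat e_n,p),\qquad B_n(p)=\det(\hat f_n,p).$$
So $A_n$ vanishes at $q_1^n=0$ and $q_2^n$, and $B_n$ vanishes at $q_1^n=0$ and $q_3^n$.

*Monotonicity.* If $\phi_n<\phi_n'$ both converge to the same lift of the angle of $e$, then $A_n(p_n(\phi_n))<A_n(p_n(\phi_n'))$ for large $n$; if they converge to the same lift of the angle of $e^-$, the inequality is reversed. The same holds for $B_n$.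

Let $\hat e_n^\perp$ be $\hat e_n$ rotated by $+\pi/2$; then $A_n(p)=p\cdot\hat e_n^\perp$. For $|w|<1$ the chord $P_n\cap\{A_n=w\}$ contains $w\hat e_n^\perp\in\operatorname{int}B\subset\operatorname{int}P_n$, so it has exactly one endpoint with positive and one with negative $\hat e_n$-coordinate. The positive endpoint has $\hat e_n$-coordinate $\max\{p\cdot\hat e_n:p\in P_n,\,A_n(p)=w\}$, a concave and hence continuous function of $w\in(-1,1)$. So the part of $C_n$ with positive $\hat e_n$-coordinate and $|A_n|<1$ is an arc that $A_n$ maps homeomorphically onto $(-1,1)$. The polar angle is continuous and injective on it, hence strictly monotone in $A_n$; since $A_n(p)$ is $|p|$ times the sine of the angle from $\hat e_n$ to $p$, it is increasing. Likewise on the arc with negative $\hat e_n$-coordinate and $|A_n|<1$ the polar angle is strictly decreasing in $A_n$. Finally, if $\phi$ is within $1/6$ of the angle of $e$ (of $e^-$) and the angle of $\hat e_n$ is within $1/6$ of that of $e$, then $|A_n(p_n(\phi))|\le3\sin\frac13<1$ and the $\hat e_n$-coordinate is positive (negative). So for large $n$ both points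 are on the right arc. For $B_n$ replace $\hat e_n$ by $\hat f_n$.

*Signs.* For $x\in\tilde X\cap I$ and $n$ so large that $x\in\tilde X_n$: $A_n(x^n)>0>B_n(x^n)$.

Indeed $\beta^\circ\le\sup W\le s_1(\inf W)\le s_1(\alpha)$, so $I\subset(\alpha,s_1(\alpha))$: the point $x$ lies on the counterclockwise arc that starts at the end of $\ell_{12}$ beyond $q_2$ and stops at the other end, to the left of the directed line $q_1\to q_2$. So $(q_1,q_2,x)$ is positive, and so is $(0,q_2^n,x^n)$, that is, $\det(q_2^n,x^n)>0$. Similarly $\alpha\ge\inf W\ge s_1^{-1}(\sup W)\ge s_1^{-1}(\beta^\circ)$, so $I\subset(s_1^{-1}(\beta^\circ),\beta^\circ)$. If $r=0$, $\beta^\circ$ is the end beyond $q_3$, $x$ is to the right of $q_1\to q_3$, and $\det(q_3^n,x^n)<0$. If $r=1$, $s_1^{-1}(\beta^\circ)$ is the end beyond $q_3$, and $\det(q_3^n,x^n)>0$. In both cases $B_n(x^n)<0$.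

**Step 6: heights over $q_1^nq_2^n$ grow without bound from left to right.**

**Claim A.** If $x,z\in\tilde X\cap I$ and $z-x>2\kappa$, then $A_n(x^n)/A_n(z^n)\to0$.

*Proof.* By (P1), $s_i^{-1}(x)\le x-\pi+\kappa<z-\pi-\kappa\le s_1^{-1}(z)$, so there is $y\in\tilde X$ with $\max(s_1^{-1}(x),s_2^{-1}(x))<y<s_1^{-1}(z)$. Then $s_1(y)\in(x,z)\subset W$, so $y\in s_1^{-1}(W)$, $\theta(y)=\mu_2+\pi$ and $y^n\to e^-$. Also $s_1^n(\theta_n(y))=\theta_n(y)+\pi\to\mu_2+2\pi$, so $\sigma_1^ny^n\to e$. By (6) for $l=2$, $s_2^n(\theta_n(y))\to\mu_2+2\pi$ and $\sigma_2^ny^n\to e$.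

Since $x<s_2(y)$ and $s_1(y)<z$, (4) gives $\theta_n(x)<s_2^n(\theta_n(y))$ and $s_1^n(\theta_n(y))<\theta_n(z)$; all four angles tend to $\mu_2+2\pi$. By monotonicity, for large $n$,
$$0<A_n(x^n)<A_n(\sigma_2^ny^n),\qquad A_n(\sigma_1^ny^n)<A_n(z^n).$$
The zero $q_2^n$ of $A_n$ lies between $y^n$ and $\sigma_2^ny^n$, and the zero $q_1^n=0$ lies between $y^n$ and $\sigma_1^ny^n$. So $A_n(y^n)<0<A_n(\sigma_1^ny^n)$ and
$$A_n(\sigma_2^ny^n)=|A_n(y^n)|\frac{|\sigma_2^ny^n-q_2^n|}{|y^n-q_2^n|}=o(|A_n(y^n)|),\qquad A_n(\sigma_1^ny^n)=|A_n(y^n)|\frac{|\sigma_1^ny^n|}{|y^n|}\ge\tfrac13|A_n(y^n)|,$$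
since $\sigma_2^ny^n$ and $q_2^n$ both tend to $e$, while $|y^n-q_2^n|\to|e^--e|\ge2$. $\square$

**Step 7: heights over $q_1^nq_3^n$ decay from left to right.**

**Claim B.** If $x,z\in\tilde X\cap I$ and $z-x>2\kappa$, then $B_n(z^n)/B_n(x^n)\to0$.

*Proof for $r=0$.* By (P1) choose $y\in\tilde X$ with $s_1^{-1}(x)<y<\min(s_1^{-1}(z),s_3^{-1}(z))$. As before, $s_1(y)\in(x,z)\subset W$, $y^n\to e^-$, $\sigma_1^ny^n\to e$ with $s_1^n(\theta_n(y))\to\mu_2+2\pi$. Since $e_3=e$ and $\mu_3=\mu_2$, (6) for $l=3$ gives $s_3^n(\theta_n(y))\to\mu_2+2\pi$ and $\sigma_3^ny^n\to e$. By (4), $\theta_n(x)<s_1^n(\theta_n(y))$ and $s_3^n(\theta_n(y))<\theta_n(z)$. So $B_n(x^n)<B_n(\sigma_1^ny^n)$ and $B_n(\sigma_3^ny^n)<B_n(z^n)<0$. The zero $q_3^n$ lies between $y^n$ and $\sigma_3^ny^n$, so $B_n(y^n)>0$ and, as in Claim A, $|B_n(\sigma_3^ny^n)|=o(|B_n(y^n)|)$. The zero $0$ lies between $y^n$ and $\sigma_1^ny^n$, so $B_n(\sigma_1^ny^n)<0$ and $|B_n(\sigma_1^ny^n)|\ge\frac13|B_n(y^n)|$. Hence $|B_n(z^n)|<|B_n(\sigma_3^ny^n)|=o(|B_n(y^n)|)$ and $|B_n(x^n)|>\frac13|B_n(y^n)|$.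

*Proof for $r=1$.* Now $q_3^n\to e^-$, $\mu_3=\mu_2+\pi$, and $\theta(x)=\mu_2+2\pi=\mu_3+\pi$. By (6) for $l=3$, $s_3^n(\theta_n(x))\to\mu_3+2\pi=\mu_2+3\pi$, so $\sigma_3^nx^n\to e^-$. Since $B_n(x^n)<0$ and $q_3^n$ lies between $x^n$ and $\sigma_3^nx^n$, $B_n(\sigma_3^nx^n)$ is positive and
$$B_n(\sigma_3^nx^n)=|B_n(x^n)|\frac{|\sigma_3^nx^n-q_3^n|}{|x^n-q_3^n|}=o(|B_n(x^n)|),$$
as the numerator tends to $0$ and the denominator to $|e-e^-|\ge2$. By (P1), $s_3(x)\le x+\pi+\kappa<z+\pi-\kappa\le s_1(z)$; take $y\in\tilde X$ with $s_3(x)<y<s_1(z)$. By (4), $s_3^n(\theta_n(x))<\theta_n(y)<s_1^n(\theta_n(z))=\theta_n(z)+\pi$, and the two outer angles tend to $\mu_2+3\pi$. Near $e^-$, $B_n$ decreases in the angle, so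
$$\tfrac13|B_n(z^n)|\le B_n(\sigma_1^nz^n)<B_n(\sigma_3^nx^n)=o(|B_n(x^n)|),$$
where the first inequality holds because $0$ lies between $z^n$ and $\sigma_1^nz^n$ and their norms are in $[1,3]$. $\square$

**Step 8: the two decays are incompatible.** Near $e$ the functions $A_n$ and $B_n$ differ by almost a constant, and this is the contradiction. Choose $x<z<z'$ in $\tilde X\cap I$ with gaps $>2\kappa$, possible as $|I|>1$. Write $\hat f_n=\cos\delta_n\,\hat e_n+\sin\delta_n\,\hat e_n^\perp$ with $\delta_n\to0$. As $\det(\hat e_n^\perp,p)=-p\cdot\hat e_n$,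
$$B_n(p)=\cos\delta_n\,\big(A_n(p)-\tau_n\,p\cdot\hat e_n\big),\qquad\tau_n=\tan\delta_n. \tag{8}$$
At $p=x^n,z^n,z'^n$ we have $p\cdot\hat e_n\to|e|>0$. At $p=z'^n$, $A_n>0>B_n$ forces $\tau_n>0$ and $A_n(z'^n)\le\tau_n(|e|+o(1))$. By Claim A, $A_n(z^n)$ and $A_n(x^n)$ are $o(A_n(z'^n))=o(\tau_n)$. So by (8), both $B_n(x^n)$ and $B_n(z^n)$ equal $-\tau_n|e|(1+o(1))$, and $B_n(z^n)/B_n(x^n)\to1$. This contradicts Claim B. Therefore all $D_{ab}$ are finite.

## 9. An analytic return map cannot oscillate like $b$

Return to the original labels and use base $1$. By Section 7, Step 2, $q_1^*=0$, $q_2^*$, $q_3^*$ lie in $\operatorname{int}P^*$, and (5) holds for $a=1,2,3$.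

**Step 1: $H$ is strictly increasing.** Let $U$ be the union of all open intervals on which $H$ is constant. It is open and $2\pi$-periodic. If $H$ is constant on an open interval $V$, then by (5) it is constant on $s_a(V)$; and since $s_a^*(H(t))=H(s_a(t))$ is constant on $s_a^{-1}(V)$ and $s_a^*$ is injective, $H$ is constant on $s_a^{-1}(V)$. So $U$ is invariant under all $s_a^{\pm1}$, and by Lemma 1 it is $\emptyset$ or $\mathbb R$. If $U=\mathbb R$, $H$ is locally constant, hence constant, contradicting $H(t+2\pi)=H(t)+2\pi$. So $U=\emptyset$, and the nondecreasing $H$ is strictly increasing.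

**Step 2: the points $p^*(H(t))$ lie on an algebraic curve with few singular points.** From $f_n(x^n)=0$ we get $f^*(p^*(\theta(x)))=0$ for $x\in\tilde X$. As $H(t)=\lim\theta(x)$ for $x\downarrow t$ in $\tilde X$, $f^*(p^*(H(t)))=0$ for all $t$. In particular $f^*$, being nonzero with a zero, is not constant. Replace $f^*$ by its squarefree part, which has the same zero set. Then $\Sigma=\{f^*=0,\ \nabla f^*=0\}$ is finite.

Otherwise some irreducible factor $g$ of $f^*=gk$ vanishes at infinitely many points of $\Sigma$, so it has infinitely many common zeros with $f^*_x$ and with $f_y^*$. Two coprime polynomials have finitely many common zeros, so $g\mid f_x^*$ and $g\mid f_y^*$. From $f_x^*=g_xk+gk_x$ we get $g\mid g_xk$, similarly $g\mid g_yk$. As $f^*$ is squarefree, $g\nmid k$; so $g\mid g_x$ and $g\mid g_y$, and by degree $g_x=g_y=0$. Then $g$ is constant, a contradiction.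

**Step 3: an orbit avoiding the singular points.** This is why $b$ oscillates at infinitely many points. Fix a lift of $J$. For each $r$ let $t_0=z^{(r)}$ (lifted), $t_{l+1}=s_{j_l}(t_l)$, $\Theta_l=H(t_l)$ and $Q_l=p^*(\Theta_l)$, for $0\le l\le L$. By (5), $\Theta_{l+1}=s_{j_l}^*(\Theta_l)$. For fixed $l$ and different $r$, the $t_l$ are distinct mod $2\pi$; since $H$ is strictly increasing and equivariant, so are the $\Theta_l$, and the points $Q_l$ are distinct. So for each $l$ only finitely many $r$ have $Q_l\in\Sigma$, and some $r$ has $Q_0,\dots,Q_L\notin\Sigma$. Fix it.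

**Step 4: local analytic arcs parametrized by the polar angle.** Near $Q_l$, $\{f^*=0\}$ is a regular analytic arc $\Gamma_l$. As $t\downarrow t_l$, the points $p^*(H(t))\in\Gamma_l\cap C^*$ tend to $Q_l$ by right-continuity of $H$ and differ from $Q_l$ by strict monotonicity. So the tangent line $\lambda_l$ of $\Gamma_l$ at $Q_l$ is the limit of the secants through $Q_l$ and $p^*(H(t))$.

*$\lambda_l$ misses $\operatorname{int}P^*$.* Suppose it contains $q\in\operatorname{int}P^*$, and let the disc of radius $2\epsilon'$ about $q$ be in $P^*$. For $t$ close to $t_l$ the secant contains a point $q'$ within $\epsilon'$ of $q$. It meets $C^*$ in exactly two points, on opposite sides of $q'$ and each at distance at least $\epsilon'$ from it. They are $Q_l$ and $p^*(H(t))$, which contradicts $p^*(H(t))\to Q_l$.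

So $\lambda_l$ avoids $q_1^*=0$, $q_2^*$ and $q_3^*$. Since $0\notin\lambda_l$, the tangent of $\Gamma_l$ at $Q_l$ is not radial, and $\Gamma_l$ is near $Q_l$ analytically parametrized by the polar angle, $\theta\mapsto\gamma_l(\theta)$ for $\theta$ near $\Theta_l$, with $\gamma_l'\ne0$. As $p^*(H(t))$ lies on $\Gamma_l$ and has polar angle $H(t)$, $p^*(H(t))=\gamma_l(H(t))$ for $t\in[t_l,t_l+\delta)$ with some $\delta>0$.

**Step 5: each involution becomes an analytic germ.** Let $0\le l<L$ and $q^*=q_{j_l}^*$, and consider
$$\det\big(\gamma_l(\theta)-q^*,\ \gamma_{l+1}(\theta')-q^*\big)=0.$$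
It holds at $(\Theta_l,\Theta_{l+1})$, since $Q_{l+1}$ is the second intersection of the line $Q_lq^*$ with $C^*$. Its $\theta'$-derivative there is $\det(Q_l-q^*,\gamma_{l+1}'(\Theta_{l+1}))$. As $Q_l-q^*$ is a nonzero multiple of $Q_{l+1}-q^*$, vanishing of this determinant would give $q^*\in\lambda_{l+1}$, which is excluded. By the analytic implicit function theorem the equation defines an analytic germ $\theta'=S_l(\theta)$ with $S_l(\Theta_l)=\Theta_{l+1}$, uniquely near that point.

Let $t\in[t_l,t_l+\delta')$ with small $\delta'>0$. By (5), $s_{j_l}^*(H(t))=H(s_{j_l}(t))$. Since $s_{j_l}(t)\downarrow t_{l+1}$ as $t\downarrow t_l$, this angle is close to $\Theta_{l+1}$ and its point on $C^*$ is $\gamma_{l+1}(H(s_{j_l}(t)))$, collinear with $q^*$ and $\gamma_l(H(t))$. By uniqueness, $S_l(H(t))=H(s_{j_l}(t))$.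

**Step 6: the contradiction.** Let $G=S_{L-1}\circ\cdots\circ S_0-2\pi N-\mathrm{id}$, with $N$ from (P4); it is analytic near $\Theta_0$. Applying Step 5 repeatedly and then (P4), for $t\ge t_0$ close to $t_0$,
$$G(H(t))=H(\zeta(t)+2\pi N)-2\pi N-H(t)=H(\zeta(t))-H(t). \tag{9}$$
Since $H$ is strictly increasing, the right side has the sign of $\zeta(t)-t=\nu b(t)$. By the choice of $b$ at $z^{(r)}$, there are $t>t_0$ arbitrarily close to $t_0$ with $b(t)>0$, and others with $b(t)<0$. As $H(t)\to\Theta_0$ when $t\downarrow t_0$, and $H(t)>\Theta_0$, the function $G$ takes strictly positive and strictly negative values arbitrarily close to $\Theta_0$ on its right. So its zeros accumulate at $\Theta_0$, and analyticity gives $G\equiv0$ near $\Theta_0$, contradicting the strict signs.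

Hence the assumption $\delta(T_n)\le d$ is false for every $d$, and $\delta(T_n)\to\infty$. With the reduction in Section 2 this proves Theorem B and Theorem A. $\blacksquare$
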